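# Removing the flatness hypothesis from a Riesz transform criterion for rectifiability

## 1. Growth, Riesz transforms, and uniformly rectifiable sets

We work in $\mathbb R^{n+1}$ with $n\ge1$. Lebesgue measure is $m$, and $\mathcal H^n$ is Hausdorff measure normalized to agree with Lebesgue measure on $n$-planes. We write $\omega_n$ for the volume of the unit ball of $\mathbb R^n$ and $c_n=\mathcal H^n(\mathbb S^n)$, so that $m(B(0,1))=c_n/(n+1)$. $B(x,r)$ is the open ball, $\overline B(x,r)$ the closed one, $\chi_E$ an indicator function. The letter $C$ denotes constants that may change from line to line; each section says what they depend on.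

The kernel is $K(x)=x/|x|^{n+1}$. It is the gradient of $|x|^{1-n}/(1-n)$ if $n\ge2$ and of $\log|x|$ if $n=1$. So $K$ is odd and curl-free, its components are harmonic off $0$, $|\nabla K(x)|\le C|x|^{-n-1}$, and $\operatorname{div}K=c_n\delta_0$, because the flux of $K$ through a sphere about $0$ is $c_n$. For a finite measure $\eta$ put $K*\eta(x)=\int K(x-y)\,d\eta(y)$, a locally integrable field with $\operatorname{div}(K*\eta)=c_n\eta$ in the sense of distributions. It is the electric field of the charge $\eta$.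

**Definition 1 (growth).** A Borel measure $\eta$ has growth $\Lambda$ if $\eta(B(x,r))\le\Lambda r^n$ for all $x$ and all $r>0$. Letting $r'\downarrow r$, we see that open and closed balls give the same notion.

For example, $\mathcal H^n$ on an $n$-plane has growth $\omega_n$, since a ball of radius $r$ meets the plane in a disc of radius at most $r$. Lebesgue measure on $B(0,1)$ has growth $m(B(0,1))$, because $m(B(x,r)\cap B(0,1))\le m(B(0,1))\min(1,r^{n+1})\le m(B(0,1))\,r^n$. A point mass has no growth of order $n$.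

**Definition 2 (Riesz transform).** Let $\mu$ be a finite Borel measure with growth $C_0$. For $t>0$ and $f\in L^2(\mu)$ let
$$\mathcal R_{\mu,t}f(x)=\int_{|x-y|>t}K(x-y)f(y)\,d\mu(y).$$
We say that $\mathcal R_\mu$ is bounded in $L^2(\mu)$, with constant $C_1$, if $\|\mathcal R_{\mu,t}f\|_{L^2(\mu)}\le C_1\|f\|_{L^2(\mu)}$ for all $t>0$ and $f\in L^2(\mu)$. It is known (Mattila–Verdera) that then $\mathcal R_{\mu,t}f$ converges weakly in $L^2(\mu)$ as $t\to0$, for each $f\in L^2(\mu)$. The limit is denoted $\mathcal R_\mu f$. By lower semicontinuity of the norm, $\|\mathcal R_\mu f\|_{L^2(\mu)}\le C_1\|f\|_{L^2(\mu)}$. As $\mu$ is finite, $\mathcal R_\mu1\in L^2(\mu)$ makes sense.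

For example, let $L\ni0$ be an $n$-plane, $R\ge2$, and $\mu=\mathcal H^n|_{L\cap B(0,R)}$. On $L$ the kernel is that of the classical Riesz transforms, so $\mathcal R_\mu$ is bounded in $L^2(\mu)$. Let $x\in L$, $|x|<1$. The part of the integral over $t<|x-y|<R-|x|$ vanishes by oddness. The rest of $L\cap B(0,R)$ lies in the shell $R-1\le|x-y|\le R+1$ of $L$, of measure at most $CR^{n-1}$, where $|K|\le CR^{-n}$. Hence $|\mathcal R_\mu1(x)|\le C/R$.

**Definition 3 (uniform rectifiability).** A closed set $E\subset\mathbb R^{n+1}$ is uniformly $n$-rectifiable (UR, David–Semmes) if it is $n$-AD-regular and has big pieces of Lipschitz images (BPLI). That is, there are $A,M,\theta>0$ such that for all $x\in E$ and $0<r<\operatorname{diam}E$,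
$$A^{-1}r^n\le\mathcal H^n(E\cap B(x,r))\le Ar^n ,$$
and there is an $M$-Lipschitz map $g:B_{\mathbb R^n}(0,r)\to\mathbb R^{n+1}$ with $\mathcal H^n\big(E\cap B(x,r)\cap g(B_{\mathbb R^n}(0,r))\big)\ge\theta r^n$. The numbers $A,M,\theta$ are the UR constants. They are invariant under translations and dilations.

Three elementary remarks about this definition will be used when we glue sets together.

First, if $E$ is UR and $\operatorname{diam}E>0$, then
$$\mathcal H^n(E\cap B(z,r))\le C(n,A)\,r^n\qquad(z\in\mathbb R^{n+1},\ r>0).\tag{1.1}$$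
Indeed, if $x\in E\cap B(z,r)$, then $E\cap B(z,r)\subset B(x,2r)$, which settles the case $2r<\operatorname{diam}E$. If $2r\ge\operatorname{diam}E=:D$, a maximal subset of $E$ with mutual distances at least $D/2$ has at most $C_n$ points, and the balls of radius $D/2$ about them cover $E$. So $\mathcal H^n(E)\le C_nA(D/2)^n\le C_nAr^n$.

Second, an $M$-Lipschitz map $h$ on $B_{\mathbb R^n}(0,\rho)$ with $\rho\le r$ extends to the closed ball. Composing with the radial retraction of $\mathbb R^n$ onto that closed ball, which is $1$-Lipschitz, we obtain an $M$-Lipschitz map on $B_{\mathbb R^n}(0,r)$ whose image contains $h(B_{\mathbb R^n}(0,\rho))$. So in BPLI it suffices to have a map on a ball of radius $\rho\le r$ comparable to $r$.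

Third, spheres are UR, with constants depending only on $n$:

**Lemma 1 (caps).** Let $S$ be a sphere of radius $R$. (a) $\mathcal H^n(S\cap B(x,r))\le C_nr^n$ for all $x\in\mathbb R^{n+1}$, $r>0$. (b) If $z\in S$ and $0<\rho\le2R$, there is a $2$-Lipschitz map on $B_{\mathbb R^n}(0,\rho/4)$ whose image lies in $S\cap B(z,\rho)$ and has $\mathcal H^n$-measure at least $\omega_n(\rho/4)^n$.

*Proof.* Let $R=1$ and let $S$ be centered at $0$. For (b), take $z=(0,1)\in\mathbb R^n\times\mathbb R$ and $g(u)=(u,\sqrt{1-|u|^2})$ for $|u|<\rho/4\le\frac12$. The slope of the graph is $|u|/\sqrt{1-|u|^2}\le1/\sqrt3$, so $g$ is $2$-Lipschitz. Also $|g(u)-z|^2=2-2\sqrt{1-|u|^2}\le2|u|^2<\rho^2$, and a graph has at least the measure of its projection. For (a), we may assume that $S\cap B(x,r)$ contains a point $z$, which we take to be $(0,1)$. Then $S\cap B(x,r)\subset B(z,2r)$. If $r\ge\frac18$, use $\mathcal H^n(S)=c_n\le8^nc_nr^n$. If $r<\frac18$, then $S\cap B(z,2r)$ lies in the graph of $\sqrt{1-|u|^2}$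 over $|u|<2r<\frac14$, whose slope is less than $1$, so the measure is at most $\sqrt2\,\omega_n(2r)^n$. $\square$

A solid ball, in contrast, is not UR: its $\mathcal H^n$-measure is infinite. More generally, a UR set $\Gamma$ has $\sigma$-finite $\mathcal H^n$-measure, so $m(\Gamma)=0$.

**Definition 4 (flatness and oscillation).** For a ball $B$ of radius $r(B)$ with $\mu(B)>0$, and an $n$-plane $L$, let
$$\beta_{\mu,1}^L(B)=\int_B\frac{\operatorname{dist}(x,L)}{r(B)}\,d\mu(x),\qquad m_{\mu,B}(g)=\frac1{\mu(B)}\int_Bg\,d\mu .$$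

If $\mu$ is carried by $L$, then $\beta^L_{\mu,1}(B)=0$. If $n=1$, $\mu=m$ and $B=B(0,1)\subset\mathbb R^2$, then for every line $L\ni0$ we get $\beta^L_{\mu,1}(B)=\int_B|x_2|\,dm=\frac43$, a fixed fraction of $\mu(B)=\pi$. So the solid disc is not flat. As for oscillation, in the example after Definition 2 the field $\mathcal R_\mu 1$ is $O(1/R)$ on $B(0,1)$, and therefore $\int_B|\mathcal R_\mu1-m_{\mu,B}(\mathcal R_\mu1)|^2d\mu\le CR^{-2}\mu(B)$ for $B=B(0,1)$.

## 2. The Girela-Sarrión–Tolsa theorem, with and without flatness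

Let $\mu$ be a finite Borel measure in $\mathbb R^{n+1}$ with growth $C_0$ such that $\mathcal R_\mu$ is bounded in $L^2(\mu)$ with constant $C_1$. The following is proved by Daniel Girela-Sarrión and Xavier Tolsa in "The Riesz transform and quantitative rectifiability for general Radon measures", arXiv:1601.08079 (2016). We use it as a black box and refer to it as [GST].

**Theorem [GST].** Let $B$ be a ball with $\mu(B)\ge C_0^{-1}r(B)^n$ such that

(i) there is an $n$-plane $L$ through the center of $B$ with $\beta_{\mu,1}^L(B)\le\delta\,\mu(B)$, and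

(ii) $\displaystyle\int_B|\mathcal R_\mu1-m_{\mu,B}(\mathcal R_\mu1)|^2\,d\mu\le\varepsilon\,\mu(B)$,

where $\delta,\varepsilon>0$ are small enough, depending only on $n,C_0,C_1$. Then there is a uniformly $n$-rectifiable set $\Gamma$, with constants depending only on $n,C_0,C_1$, such that $\mu(\Gamma\cap B)\ge c\,\mu(B)$ with $c=c(n,C_0,C_1)>0$ and $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$.

The authors state that (i) is needed in their proof for technical reasons, and that they do not know whether the theorem holds without it. So the problem is this. *If the field of $\mu$ is nearly constant on a ball that carries a fair amount of mass, must a fixed fraction of that mass lie on a uniformly rectifiable set, even when we are told nothing about how flat $\mu$ is there?* The answer is yes.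

**Theorem 1.** For all $n,C_0,C_1$ there are $\varepsilon,c>0$ and UR constants, depending only on $n,C_0,C_1$, such that: if $\mu$ is as above and $B$ is a ball (open or closed) with $\mu(B)\ge C_0^{-1}r(B)^n$ satisfying (ii), then there is a UR set $\Gamma\subset\overline B$ with these constants, with $\mu(\Gamma\cap B)\ge c\,\mu(B)$ and $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$.

**Theorem 2.** Theorem 1 remains true with (ii) replaced by (ii$_w$): for some $a\in\mathbb R^{n+1}$, $\mu(\{x\in B:|\mathcal R_\mu1(x)-a|>\varepsilon\})\le\varepsilon\mu(B)$. Moreover, there is $A_n$ such that for $C_0,C_1\ge A_n$ the $\varepsilon$ in Theorem 1 must satisfy $\varepsilon\le A_nC_0^{-2}$.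

Besides [GST] we use three published results. [NToV] (Nazarov–Tolsa–Volberg, Publ. Mat. 58 (2014)): if $E\subset\mathbb R^{n+1}$, $\mathcal H^n(E)<\infty$ and the Riesz transform is bounded in $L^2(\mathcal H^n|_E)$, then $E$ is $n$-rectifiable, that is, $\mathcal H^n$-almost all of $E$ is covered by countably many Lipschitz images of $\mathbb R^n$. Next, the standard density and approximate tangent theorems (Mattila, *Geometry of Sets and Measures*, Ch. 6 and 15), together with the differentiation of Radon measures. Finally, only for Theorem 2, [NTrV] (Nazarov–Treil–Volberg, IMRN 1998): if a finite measure $\mu$ has growth $C_0$ and the truncations $\mathcal R_{\mu,t}$ are bounded in $L^2(\mu)$ by $C_1$ for all $t$, then for $1<p<\infty$ they are bounded in $L^p(\mu)$ with bound depending only on $n,p,C_0,C_1$.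

## 3. Antisymmetry and kernel estimates

In this section $\eta$ has growth $\Lambda$, and $C$ depends only on $n$ unless indicated.

**Near and far integrals.** For $\beta\in\{\frac12,1\}$ and $s>0$,
$$\int_{|x-y|<s}|x-y|^{\beta-n}d\eta(y)\le C\Lambda s^\beta,\qquad\int_{|x-y|\ge s}\frac{d\eta(y)}{|x-y|^{n+1}}\le\frac{C\Lambda}s,\qquad\int\frac{s\,d\eta(y)}{(|x-y|+s)^{n+1}}\le C\Lambda.\tag{3.1}$$
For the first, sum over the shells $2^{-j-1}s\le|x-y|<2^{-j}s$, $j\ge0$: each contributes at most $C(2^{-j}s)^{\beta-n}\Lambda(2^{-j}s)^n$. For the second, sum over $2^js\le|x-y|<2^{j+1}s$: each contributes at most $(2^js)^{-n-1}\Lambda(2^{j+1}s)^n$. The third follows from the second together with $s\cdot s^{-n-1}\eta(B(x,s))\le\Lambda$.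

**Energy.** For $y\neq y'$ in $\overline B(0,3)$, with $h=|y-y'|$,
$$\int_{B(0,3)}|x-y|^{-n}|x-y'|^{-n}dx\le C\,h^{\frac12-n}.$$
On $|x-y|<h/2$ we have $|x-y'|\ge h/2$, and the contribution is at most $Ch^{-n}\cdot h=Ch^{1-n}$; the same holds near $y'$. Elsewhere $|x-y|\le|x-y'|+h\le3|x-y'|$, and the contribution is at most $C\int_{h/2}^6\rho^{-2n}\rho^n\,d\rho\le C(h/2)^{\frac12-n}\int_0^6\rho^{-1/2}d\rho$. As $h\le6$, also $h^{1-n}\le Ch^{\frac12-n}$. Consequently, if $\eta$ is supported in $\overline B(0,3)$, expanding the square and using (3.1) with $\beta=\frac12$,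
$$\int_{B(0,3)}|K*\eta|^2dm\le C\iint|y-y'|^{\frac12-n}d\eta(y)\,d\eta(y')\le C(n,\Lambda).\tag{3.2}$$

**Mollified kernels.** Let $\varphi\in C_c^\infty(B(0,1))$ be radial, $\varphi\ge0$, $\int\varphi=1$, $\varphi_t=t^{-n-1}\varphi(\cdot/t)$, $K_t=K*\varphi_t$. Then $K_t(z)=t^{-n}K_1(z/t)$ is smooth and odd, and $K_t=K$ off $B(0,t)$ by the mean value property. Moreover
$$|K_t(z)|\le Ct^{-n},\qquad|K_t(z)|\le C|z|^{-n},\qquad|\nabla K_t(z)|\le Ct^{-n-1}(1+|z|/t)^{-n-1}.\tag{3.3}$$
For $|z|<2t$ use $\int_{|u|<t}|z-u|^{-n}du\le Ct$ with $\|\varphi_t\|_\infty\le Ct^{-n-1}$, $\|\nabla\varphi_t\|_\infty\le Ct^{-n-2}$; for $|z|\ge t$ use $K_t=K$. Also $\varphi_t*\eta$ has growth $C\Lambda$: its density is at most $C\Lambda t^{-1}$, which handles $r<t$, and for $r\ge t$ we have $(\varphi_t*\eta)(B(x,r))\le\eta(B(x,r+t))$.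

**Antisymmetry.** Let $\mu$ be as in Section 2, $E$ Borel, $\psi$ bounded and Lipschitz. Then
$$\int_E\psi\,\mathcal R_\mu\chi_E\,d\mu=\tfrac12\iint_{E\times E}(\psi(x)-\psi(y))K(x-y)\,d\mu(y)\,d\mu(x),\tag{3.4}$$
and the right side converges absolutely. Indeed, for the truncated kernel, exchange $x$ and $y$ and use that $K$ is odd; then let $t\to0$, testing the weak convergence against $\psi\chi_E$. The integrand on the right is at most $C_\psi|x-y|^{1-n}$ near the diagonal, so by (3.1) the part of the double integral where $|x-y|<s$ is at most $C_\psi\Lambda s\,\mu(E)$. This gives absolute convergence and the passage to the limit.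

**Comparison with $\mathcal H^n$.** Covering by sets of small diameter, growth gives
$$\mu\le C(n)\,C_0\,\mathcal H^n.\tag{3.5}$$
So in Theorem 1 the condition $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$ is automatic.

**Densities.** If $\lambda$ is a Radon measure, $E$ is Borel, and $\limsup_{r\to0}r^{-n}\lambda(B(x,r))>s$ for all $x\in E$, then
$$\mathcal H^n(E)\le Cs^{-1}\lambda(E).\tag{3.6}$$
(One consequence: our UR sets are closed by definition, and nothing is lost. If a set $E$ satisfies the conditions of Definition 3 except closedness, then at each point of $\overline E$ the density of $\mathcal H^n|_E$ is bounded below, so $\mathcal H^n(\overline E\setminus E)=0$ by (3.6). The conditions pass to $\overline E$ by using, for $x\in\overline E$, a point $x'\in E\cap B(x,r/2)$ and the radius $r/2$.)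

**Scaling.** The measure $r^{-n}\mu(x_0+r\,\cdot)$ has the same $C_0,C_1$, and its Riesz transform of $1$ is that of $\mu$ composed with $u\mapsto x_0+ru$. So all hypotheses and conclusions are invariant, and we may always normalize the ball under study to be the unit ball.

## 4. Planes, solid balls, and measures carried by a single ball

**A plane.** For $\mu=\mathcal H^n|_{L\cap B(0,R)}$ and $B=B(0,1)$, condition (ii) holds with $\varepsilon=CR^{-2}$, and $\Gamma=\overline{L\cap B(0,1)}$ carries all of $\mu|_B$. Note that the mass outside $B$ is essential here: it balances the field.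

**A solid ball, and the necessary size of $\varepsilon$.** Let $\mu=\theta\,m|_B$ with $B=B(0,1)$ and $0<\theta\le1$. The field $K*(m|_B)$ is radial, and its flux through $\partial B(0,r)$ is $c_nm(B(0,r))=c_n\,m(B)r^{n+1}$ for $r<1$, so it equals $m(B)x$ on $B$. The integral converges absolutely, hence $\mathcal R_\mu1(x)=\theta\,m(B)\,x$, with mean zero on $B$. Take $\theta=(C_0m(B))^{-1}$, which is at most $1$ for $C_0$ large. By the example after Definition 1, $\mu$ has growth $\theta m(B)=C_0^{-1}\le C_0$, and $\mu(B)=C_0^{-1}$. By Schur's test $\mathcal R_\mu$ is bounded with constant $\sup_{x\in B}\int_B|x-y|^{-n}dy<\infty$. Finally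
$$\int_B|\mathcal R_\mu1|^2d\mu=C_0^{-2}\int_B|x|^2d\mu\le C_0^{-2}\mu(B),$$
while $\mu(\Gamma)=0$ for every UR set $\Gamma$. So when $C_0,C_1\ge A_n$, where $A_n$ is the largest of $1$, $m(B)^{-1}$ and the Schur constant, the $\varepsilon$ of Theorem 1 must be less than $C_0^{-2}\le A_nC_0^{-2}$. This proves the second half of Theorem 2.

**No mass outside $B$.** Suppose $B$ is the unit ball and $\mu(\mathbb R^{n+1}\setminus B)=0$. Let $\bar x=m_{\mu,B}(x)$ and $a=m_{\mu,B}(\mathcal R_\mu1)$. Apply (3.4) with $E=B$ to the $i$-th component and $\psi=x_i-\bar x_i$, and sum over $i$. Since $\int_B(x-\bar x)\,d\mu=0$ we may subtract $a$: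
$$\int_B(x-\bar x)\cdot(\mathcal R_\mu1-a)\,d\mu=\tfrac12\iint|x-y|^{1-n}d\mu\,d\mu\ge2^{-n}\mu(B)^2 .$$
If (ii) holds, the left side is at most $2\varepsilon^{1/2}\mu(B)$. So $\varepsilon\ge4^{-n-1}\mu(B)^2\ge4^{-n-1}C_0^{-2}$. For smaller $\varepsilon$, condition (ii) cannot hold, and Theorem 1 is empty in this case. When there is mass outside $B$, the identity acquires the term $\int_B\int_{B^c}(x-\bar x)\cdot K(x-y)\,d\mu(y)d\mu(x)$, which has no sign. In the plane example it cancels the positive term up to $O(1/R)$.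

**Exactly constant field and bounded density.** Let $\mu$ be finite and equal to $\rho m$ on an open ball $b$, with $\rho$ bounded, and suppose that $F=K*\mu-a$ vanishes $\mu$-a.e. on $b$. In $b$, $F$ is a harmonic field plus the gradient of the potential of a bounded function, so $F\in W^{1,2}_{loc}(b)$. A Sobolev function has zero gradient a.e. on its zero set. Hence $c_n\rho=\operatorname{div}F=0$ a.e. on $\{\rho>0\}\cap b$, and $\mu(b)=0$. This is the principle behind everything below: *the field nearly vanishes on $\mu$, but its divergence is $c_n\mu$.* The one-line argument uses both the density and the exact vanishing, neither of which we have.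

## 5. A compactness attempt and its two leaks

A natural way to attack Theorem 1 is compactness. Suppose $B$ is the unit ball and take measures $\mu_k$ satisfying (ii) with $\varepsilon=1/k$, for which there are no good sets $\Gamma$. Let $\mu$ be a weak limit near $B$. The limit satisfies a weak form of "the field of $\mu$ is constant on $\mu$" in the open ball $B^\circ$. If $\mu$ has positive upper density on a subset of $B^\circ$ of positive measure, then on part of it $\mu$ is comparable to $\mathcal H^n$ on a set, and [NToV] makes that set rectifiable. So $\mu$ has an approximate tangent plane somewhere, and $\mu$ is flat in a small ball $B'$ about that point. Then $\mu_k$ is flat in $B'$ for large $k$, and [GST] applies to $\mu_k$ in $B'$. This contradicts the choice of $\mu_k$.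

There are exactly two ways in which this can fail.

The first is that the limit may be *diffuse*: $\lim_{r\to0}r^{-n}\mu(B(x,r))=0$ at $\mu$-a.e. point of $B^\circ$. Then there is no tangent plane to find. Proposition A in Section 6 says that a diffuse measure with vanishing field is zero.

The second is that $\mu(B^\circ)=0$: in the limit all the mass may sit on $\partial B$. For instance, let $\mu_k$ be uniformly distributed on $\{1-\frac1k<|x|<1\}$ with total mass $c_n$. The density is comparable to $k$, the growth is uniformly bounded (compare $r\le1/k$ and $r\ge1/k$), each $\mu_k$ is absolutely continuous with respect to $m$, and the weak limit is $\mathcal H^n|_{\partial B}$. These particular $\mu_k$ violate (ii), by the third case of Section 4, but the weak limit does not reveal this. A limit on the scale of $B$ loses what happens at distance $1/k$ from $\partial B$.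

The remedy for the second leak is to apply the compactness argument not to $B$ but to each Whitney ball of $B$ that has non-negligible density; this is Proposition B in Section 7. If a fixed fraction of the mass sits in such balls, the pieces are glued with spheres (Section 9). Otherwise almost all the mass of $B^\circ$ has very small density at the Whitney scale. We may then smooth it at a scale slightly smaller than the Whitney scale, and Proposition C in Section 8 shows directly, without compactness, that a density which is smooth at the Whitney scale, with small field on itself, has small mass up to the boundary.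

## 6. Diffuse measures with vanishing field are zero

**Proposition A.** Let $b=B(0,1)$, and let $\mu$ be a measure of growth $C_0$ supported in $\overline B(0,2)$. Let $G:b\to\mathbb R^{n+1}$ be bounded, smooth, curl-free and divergence-free. Suppose
$$\tfrac12\iint K(x-y)(\phi(x)-\phi(y))\,d\mu\,d\mu+\int\phi\,G\,d\mu=0\qquad\text{for all }\phi\in C_c^\infty(b),\tag{6.1}$$
and $\lim_{t\to0}t^{-n}\mu(B(y,t))=0$ for $\mu$-a.e. $y\in b$. Then $\mu(b)=0$.

Identity (6.1) is the weak form of "$K*\mu+G=0$ on $\mu$".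

**The direct attempt.** Let $\mu^t=\varphi_t*\mu$ and $F_t=K*\mu^t+G$. Step 1 below shows that $F_t$ is small in $L^2(\mu^t)$. To use $\operatorname{div}F_t=c_n\mu^t$, truncate: with a smooth cutoff $\zeta$ equal to $1$ on $[0,1]$ and to $0$ on $[2,\infty)$, put $V=\zeta(|F_t|/s)F_t$. For a test function $\phi\ge0$,
$$c_n\int\phi\,d\mu^t\le Cs+C\,\mu^t(|F_t|>s)+C\int_{\{s<|F_t|<2s\}}\phi\,|DF_t|\,dm .$$
The first two terms can be made small. The third asks for a bound on $DF_t$ in a shell where there may be little mass. The obvious source is $\Delta|F_t|^2=2|DF_t|^2+2c_nF_t\cdot\nabla\rho_t$, with $\rho_t$ the density of $\mu^t$. The last term, integrated by parts, becomes an integral of $DF_t$ against $\mu^t$, for which (3.3) gives only a bound of the form $t^{-1}o(1)$. Nothing in the hypotheses makes this bounded as $t\to0$, and here the attempt stops.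

**How to get past it.** The trouble comes from $\nabla\rho_t$, that is, from the places where there is mass. We replace $\mu^t$ by a minimizer $\nu\le\mu^t$ of a functional that penalizes $\int|F|^2d\nu$. It loses almost no mass, and its first variation gives a *pointwise* bound $|F|^2\le\lambda+p$ on $\operatorname{supp}\nu$, with $p$ small in $L^1(m)$. Off $\operatorname{supp}\nu$ everything is harmonic. If we truncate at levels above $\lambda$ of the function $w=|F|^2-p$, the truncation takes place only off $\operatorname{supp}\nu$, where no $\nabla\rho$ appears.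

*Proof of Proposition A.* Fix $0<r_0<r_1<r_2<1$ and $b_1=B(0,r_1)$. We show $\mu(B(0,r_0))=0$. Here $C$ may depend on $n,C_0,\sup|G|,r_0,r_1,r_2$ and on fixed cutoffs, but not on $t$. The total mass of $\mu$ is at most $C$. Put $\mu^t=\varphi_t*\mu$, $f_t=K_t*\mu=K*\mu^t$, and $F_t=f_t+G$ on $b$.

**Step 1: the smoothed field is small on the smoothed measure.** The purpose is to show
$$J_t:=\int_{b_1}|F_t|^2\,d\mu^t\to0\qquad(t\to0).\tag{6.2}$$
Let $\theta(y,t)=t^{-n}\mu(B(y,t))$ and $\theta^\sharp(y,t)=\sum_{j\ge0}2^{-j}\theta(y,2^{j+2}t)$. Both are at most $C$. We claim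
$$|f_t(u)-f_t(y)|\le C\theta^\sharp(y,t)\ \ (|u-y|\le2t),\qquad|f_t(y)-f_{2t}(y)|\le C\theta(y,2t).\tag{6.3}$$
For the first, if $v$ is on the segment from $u$ to $y$, then $1+|y-z|/t\le3(1+|v-z|/t)$. So by (3.3) the difference is at most $Ct^{-n}\int(1+|y-z|/t)^{-n-1}d\mu(z)\le C\sum_j2^{-j}\theta(y,2^jt)$, and $\theta(y,2^jt)\le4^n\theta(y,2^{j+2}t)$. For the second, $K_t=K_{2t}$ off $B(0,2t)$ and both are at most $Ct^{-n}$.

Let $y\in\operatorname{supp}\mu\cap B(0,r_2)$ and $0<t<1$. Call a radius $s$ *doubling* if $\mu(B(y,2s))\le2^{n+2}\mu(B(y,s))$. Let $t'=2^jt$ with $j\ge0$ minimal such that $t'$ is doubling. It exists, since otherwise $\mu(B(y,2^jt))$ would grow without bound. If $i<j$, then $2^it$ is not doubling, i.e. $\theta(y,2^{i+1}t)>4\theta(y,2^it)$. So summing (6.3) is summing a geometric series, and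
$$|f_t(y)-f_{t'}(y)|\le C\sum_{i=1}^j\theta(y,2^it)\le C\theta(y,t').\tag{6.4}$$

If $2t'\ge1-r_2$, then $|f_{t'}|\le Ct'^{-n}\mu(\mathbb R^{n+1})\le C$. Now let $2t'<1-r_2$. Take $\psi\in C_c^\infty(B(y,2t'))\subset C_c^\infty(b)$ with $0\le\psi\le1$, $\psi=1$ on $B(y,t')$ and $|\nabla\psi|\le C/t'$. As $K_{t'}$ is odd, $\int\psi f_{t'}d\mu=\frac12\iint(\psi(u)-\psi(z))K_{t'}(u-z)\,d\mu\,d\mu$. Subtract (6.1) with $\phi=\psi$. The difference $K_{t'}-K$ vanishes off $B(0,t')$ and is at most $C|z|^{-n}$, and $\psi(u)-\psi(z)\ne0$ only if $u$ or $z$ is in $B(y,2t')$. Hence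
$$\Big|\int\psi(f_{t'}+G)\,d\mu\Big|\le\frac C{t'}\int_{B(y,2t')}\int_{B(u,t')}|u-z|^{1-n}d\mu(z)\,d\mu(u).$$
Split the inner integral at $|u-z|=\lambda't'$, $0<\lambda'\le1$. By (3.1) the near part is at most $C\lambda't'$. The far part is at most $(\lambda't')^{1-n}\mu(B(y,4t'))\le C\lambda'^{1-n}t'\,\theta^\sharp(y,t')$. Since $t'$ is doubling, $\mu(B(y,2t'))\le2^{n+2}\int\psi\,d\mu$. By (6.3), $f_{t'}$ differs from $f_{t'}(y)$ by at most $C\theta^\sharp(y,t')$ on $B(y,2t')$. Dividing by $\int\psi\,d\mu$ and using (6.4),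
$$\Big|f_t(y)+\frac{\int\psi G\,d\mu}{\int\psi\,d\mu}\Big|\le C\Big(\theta(y,t')+\theta^\sharp(y,t')+\inf_{0<\lambda'\le1}\big(\lambda'+\lambda'^{\,1-n}\theta^\sharp(y,t')\big)\Big).\tag{6.5}$$
In all cases $|f_t(y)|\le C$ for $y\in\operatorname{supp}\mu\cap B(0,r_2)$ and $0<t<1$.

Next, $f_t(y)\to-G(y)$ for $\mu$-a.e. $y\in B(0,r_2)$. The derivative of $m$ with respect to $\mu$ is finite $\mu$-a.e., so $\liminf_{s\to0}s^{-n-1}\mu(B(y,s))>0$ for $\mu$-a.e. $y$. For such $y$ we have $t'\to0$ as $t\to0$. Otherwise there are $s_0>0$ and $t_i\to0$ such that all radii $2^lt_i<s_0$, $l\ge0$, are non-doubling. Iterating, $\mu(B(y,t_i))\le C(t_i/s_0)^{n+2}$, a contradiction. If in addition $y$ has zero density, then $\theta(y,s)\to0$ and, by dominated convergence in the sum, $\theta^\sharp(y,s)\to0$ as $s\to0$. So the upper limit of the right side of (6.5) is at most $C\lambda'$ for each fixed $\lambda'\in(0,1]$, hence zero, while the quotient on the left tends to $G(y)$ by continuity.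

Finally $J_t=\int\int_{b_1}\varphi_t(u-y)|F_t(u)|^2\,du\,d\mu(y)$. Let $t<r_2-r_1$. For $u\in b_1$ and $|u-y|\le t$ we have $y\in B(0,r_2)$ and
$$|F_t(u)|\le|f_t(y)+G(y)|+C\theta^\sharp(y,t)+|G(u)-G(y)| .$$
For $y\in\operatorname{supp}\mu$ this is bounded, and for $\mu$-a.e. $y\in B(0,r_2)$ it tends to $0$ uniformly in such $u$. By dominated convergence, (6.2) holds.

**Step 2: a minimizer with a pointwise bound on its support.** The purpose is to replace $\mu^t$ on $b_1$ by a nearby measure $\nu$ whose field satisfies (6.7). Fix $t$ small and put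
$$J=J_t,\qquad\lambda=\max(J^{1/2},t).$$
Let $\sigma=\rho m$ with $\rho=\chi_{b_1}\mu^t$ (we identify $\mu^t$ with its density). It is bounded, with a bound depending on $t$. Put $G_1=F_t-K*\sigma=K*(\chi_{b_1^c}\mu^t)+G$ on $b_1$. It is bounded, curl-free and divergence-free, hence harmonic, in $b_1$. For measurable $g$ with $0\le g\le1$ put
$$F_g=K*(g\sigma)+G_1,\qquad\mathcal J(g)=\int|F_g|^2g\,d\sigma-\lambda\int g\,d\sigma .$$

A minimizer exists. Let $g_j\to g$ weak-$*$ in $L^\infty$. Since $K(x-\cdot)\rho\in L^1$, $K*(g_j\sigma)\to K*(g\sigma)$ pointwise. Since $\rho$ is bounded and $\int_{b_1}|K(x-y)-K(x'-y)|dy\to0$ uniformly as $|x-x'|\to0$, these functions are equicontinuous on $\overline{b_1}$. So the convergence is uniform, and $\mathcal J(g_j)\to\mathcal J(g)$. By weak-$*$ compactness there is a minimizer $g$. Write $F=F_g$ and $\nu=g\sigma$.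

Comparing with $g\equiv1$, for which $F_1=F_t$, we have $\mathcal J(g)\le\mathcal J(1)=J-\lambda\sigma(b_1)$. That is, $\int|F|^2d\nu+\lambda\int(1-g)\,d\sigma\le J$, so
$$\int|F|^2d\nu\le J,\qquad\int(1-g)\,d\sigma\le J/\lambda\le\lambda.\tag{6.6}$$

Now vary. For measurable $0\le\kappa\le1$ put $\xi=g\kappa$; then $0\le g-s\xi\le1$ for $0\le s\le1$. As $F_{g-s\xi}=F-sK*(\xi\sigma)$, the derivative of $\mathcal J(g-s\xi)$ at $s=0^+$ is
$$-\int|F|^2\xi\,d\sigma-2\int F\cdot K*(\xi\sigma)\,d\nu+\lambda\int\xi\,d\sigma\ge0 .$$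
Let $p(y)=2\int K(y-x)\cdot F(x)\,d\nu(x)$. As $K$ is odd, the middle term equals $+\int p\,\xi\,d\sigma$. Since $\kappa$ is arbitrary,
$$w:=|F|^2-p\le\lambda\quad\nu\text{-a.e., hence on }\operatorname{supp}\nu\cap b_1,\tag{6.7}$$
because $F$ and $p$ are continuous on $b_1$ (convolutions of $K$ with bounded compactly supported functions, plus $G_1$).

We record what is known about $F,p,w$. In $b_1\setminus\operatorname{supp}\nu$ the components of $F$ and the function $p$ are harmonic, so there $w$ is smooth and $\Delta w=2|\nabla F|^2\ge0$. In $b_1$ we have $\operatorname{div}F=c_n\nu$. Moreover $F=K*\mu^t+G-K*((1-g)\sigma)$, where $\mu^t$ and $(1-g)\sigma\le\mu^t$ have growth $C$ and support in $\overline B(0,3)$. By (3.2), by $\int_{b_1}|K(y-x)|dy\le C$, and by (6.6),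
$$\int_{b_1}|F|^2dm\le C,\qquad\int_{b_1}|p|\,dm\le C\int|F|\,d\nu\le CJ^{1/2}\nu(b_1)^{1/2}\le C\lambda.\tag{6.8}$$

**Step 3: a logarithmic cutoff.** The purpose is to bound $\nu(B(0,r_0))$ by testing $\operatorname{div}F=c_n\nu$ against a truncation of $F$ at levels of $w$ between $2\lambda$ and $\lambda^{1/2}$. Let
$$\Lambda=\lambda^{1/2},\qquad M=\log\frac{\Lambda}{2\lambda}=\log\big(\tfrac12\lambda^{-1/2}\big),$$
which is large for $t$ small. Fix $\phi\in C_c^\infty(b_1)$, $0\le\phi\le1$, $\phi=1$ on $B(0,r_0)$.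

First, a gradient bound for $w$. Let $k\in C^{1,1}(\mathbb R)$ with $k=0$ on $(-\infty,2\lambda]$, $k''(s)=1/s$ on $(2\lambda,\Lambda)$ and $k''=0$ on $(\Lambda,\infty)$. Then $0\le k'\le M$ and $0\le k(s)\le Ms_+$. By (6.7), $\{w<2\lambda\}$ is an open neighborhood of $\operatorname{supp}\nu\cap b_1$ in $b_1$, and $k(w)=0$ there. On the open set $b_1\setminus\operatorname{supp}\nu$, $w$ is smooth. These two open sets cover $b_1$, so $k(w)\in W^{2,\infty}_{loc}(b_1)$ and $\Delta k(w)=k'(w)\Delta w+k''(w)|\nabla w|^2\ge k''(w)|\nabla w|^2$ a.e. Testing with $\phi$,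
$$\int_{\{2\lambda<w<\Lambda\}}\phi\,\frac{|\nabla w|^2}w\,dm\le\int k(w)\,\Delta\phi\,dm\le CM\int_{b_1}(|F|^2+|p|)\,dm\le CM.\tag{6.9}$$

Now let $\zeta(s)=1$ for $s\le2\lambda$, $\zeta(s)=1-\frac1M\log\frac s{2\lambda}$ on $[2\lambda,\Lambda]$, $\zeta(s)=0$ for $s\ge\Lambda$, and $V=\zeta(w)F$. On $\{w<2\lambda\}$ we have $V=F$. On $b_1\setminus\operatorname{supp}\nu$, $V$ is locally Lipschitz and $\operatorname{div}F=0$. So in $b_1$ we have $\operatorname{div}V=c_n\nu+\zeta'(w)\nabla w\cdot F$. As $|\zeta'(w)|=1/(Mw)$ on $\{2\lambda<w<\Lambda\}$, testing with $\phi$ gives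
$$c_n\int\phi\,d\nu\le\int|\nabla\phi|\,|V|\,dm+\frac1M\int_{\{2\lambda<w<\Lambda\}}\phi\,\frac{|\nabla w||F|}w\,dm .$$
For the first term, $V=0$ where $w\ge\Lambda$, and where $w<\Lambda$ we have $|V|^2\le|F|^2=w+p\le\Lambda+|p|$. So by (6.8) it is at most $C(\Lambda+\lambda)^{1/2}\le C\lambda^{1/4}$. For the second, on $\{w>2\lambda\}$ we have $|F|^2/w=1+p/w\le1+|p|/(2\lambda)$, whose integral over $b_1$ is at most $C$ by (6.8). By Cauchy–Schwarz and (6.9) the term is at most $\frac1M(CM)^{1/2}C=CM^{-1/2}$. With (6.6),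
$$\mu^t(B(0,r_0))\le\nu(B(0,r_0))+\int(1-g)\,d\sigma\le C(\lambda^{1/4}+M^{-1/2})+\lambda .$$
As $t\to0$, (6.2) gives $\lambda\to0$ and hence $M\to\infty$. So $\mu(B(0,r_0))\le\liminf_{t\to0}\mu^t(B(0,r_0))=0$. $\square$

## 7. Balls with mass in the interior contain rectifiable pieces

**Proposition B.** Given $n,C_0,C_1,\tau>0$ there are $\varepsilon_1,c_1>0$ and UR constants, depending only on these, such that: if $\mu$ is as in Section 2, $b$ is an open ball of radius $r$ with $\mu(\frac12b)\ge\tau r^n$, $a\in\mathbb R^{n+1}$, and $\int_b|\mathcal R_\mu1-a|^2d\mu\le\varepsilon_1\mu(\frac12b)$, then there is a UR set $\Gamma$ with these constants and $\mu(\Gamma\cap b)\ge c_1\mu(\frac12b)$.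

*Proof.* Constants $C$ depend on $n,C_0,C_1,\tau$.

**Step 1: a contradicting sequence and its limit.** The purpose is to set up the compactness argument. If the proposition fails, then by scaling there are $\mu_k$ and $a_k$ with $b=B(0,1)$, $\mu_k(\frac12b)\ge\tau$ and $\int_b|\mathcal R_{\mu_k}1-a_k|^2d\mu_k\le\frac1k\mu_k(\frac12b)$, such that no UR set $\Gamma$ with constants $A\le k$, $M\le k$, $\theta\ge1/k$ has $\mu_k(\Gamma\cap b)\ge\frac1k\mu_k(\frac12b)$.

Let $\mu_k^1=\mu_k|_{\overline B(0,2)}$ and $G_k(x)=\int_{|y|>2}K(x-y)\,d\mu_k(y)-a_k$ on $b$. $G_k$ is curl-free and divergence-free, and $|\nabla G_k|\le C$ on $b$ by (3.1). For $x\in b$ and $t<1$ the truncation does not affect $|y|>2$. So, $\mu_k$-a.e. on $b$,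
$$\mathcal R_{\mu_k}1-a_k=\mathcal R_{\mu_k}\chi_{\overline B(0,2)}+G_k .\tag{7.1}$$
Since $\|\mathcal R_{\mu_k}\chi_{\overline B(0,2)}\|_{L^2(\mu_k)}\le C$, we get $\int_b|G_k|^2d\mu_k\le C$. As $\mu_k(b)\ge\tau$ and $G_k$ oscillates by at most $C$, we conclude $|G_k|\le C$ on $b$. Pass to a subsequence with $\mu_k^1\to\mu$ weakly and $G_k\to G$ locally smoothly in $b$ (the $G_k$ are harmonic and uniformly bounded). Then $\mu$ has growth $C_0$ and support in $\overline B(0,2)$, $\mu(b)\ge\mu(\overline{\frac12b})\ge\tau>0$, and $G$ is bounded, smooth, curl-free and divergence-free.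

**Step 2: the Riesz transform of the limit is bounded.** This is needed in order to use [NToV]. By Schur's test, the operators with kernel $t^{-n}\chi_{|x-y|\le t}$ are bounded by $CC_0$ in $L^2(\mu_k^1)$ and $L^2(\mu)$. Since $|K_t(z)-K(z)\chi_{|z|>t}|\le Ct^{-n}\chi_{|z|\le t}$, the operators with the continuous kernels $K_t(x-y)$ are bounded in $L^2(\mu_k^1)$ uniformly in $k$ and $t$. For continuous $f,h$, weak convergence gives $\iint K_t(x-y)f(y)h(x)\,d\mu_k^1d\mu_k^1\to\iint K_t(x-y)f(y)h(x)\,d\mu\,d\mu$ and convergence of the norms of $f$ and $h$. As continuous functions are dense in $L^2(\mu)$, these operators are bounded in $L^2(\mu)$ uniformly in $t$. Going back to sharp truncations, so is $\mathcal R_{\mu,t}$.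

**Step 3: the limit satisfies (6.1).** This is needed in order to use Proposition A. Let $\phi\in C_c^\infty(b)$. By (7.1) and (3.4) with $E=\overline B(0,2)$,
$$\int\phi\,(\mathcal R_{\mu_k}1-a_k)\,d\mu_k=\tfrac12\iint K(x-y)(\phi(x)-\phi(y))\,d\mu_k^1d\mu_k^1+\int\phi\,G_k\,d\mu_k .$$
The left side tends to $0$ by Cauchy–Schwarz. On the right, cut the kernel off smoothly in $|x-y|<s$. This costs $O(s)$ uniformly in $k$, and also for $\mu$, by (3.1). The remaining kernel is continuous, so weak convergence applies. Also $\phi G_k\to\phi G$ uniformly. Letting $k\to\infty$ and then $s\to0$, we get (6.1).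

**Step 4: a point where the limit is flat.** The purpose is to find a ball where (i) holds for $\mu$. Since $\mu(b)>0$, Proposition A shows that the upper density $\limsup_{r\to0}r^{-n}\mu(B(x,r))$ is positive on a subset of $b$ of positive $\mu$-measure. Hence for some $j$ the set $A_j\subset b$ where it exceeds $1/j$ has positive measure. By (3.6), $\mathcal H^n(A_j)\le Cj\mu(A_j)<\infty$. By (3.5) and Radon–Nikodym, $\mu|_{A_j}=f\,\mathcal H^n|_{A_j}$ with $f\le C$. Choose a compact $E\subset A_j$ with $\mu(E)>0$ and $f\ge\eta_0>0$ on $E$. Then $\mathcal H^n|_E=f^{-1}\chi_E\,\mu$ with $f^{-1}\chi_E\le\eta_0^{-1}$. Multiplying by this bounded function before and after applying $\mathcal R_{\mu,t}$, we see that the Riesz transform is bounded in $L^2(\mathcal H^n|_E)$. By [NToV], $E$ is $n$-rectifiable. At $\mathcal H^n$-a.e. $x\in E$ the following hold as $r\to0$: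

* $\mathcal H^n(E\cap B(x,r))/(\omega_nr^n)\to1$;
* $E$ has an approximate tangent plane $L\ni x$: for each $\alpha>0$, $\mathcal H^n(\{y\in E\cap B(x,r):\operatorname{dist}(y,L)>\alpha|y-x|\})=o(r^n)$;
* $\mu(B(x,r)\setminus E)=o(r^n)$, because by (3.6) the subset of $E$ where the upper density of $\mu|_{E^c}$ exceeds $1/i$ has $\mathcal H^n$-measure at most $Ci\,\mu|_{E^c}(E)=0$.

As $\mathcal H^n(E)>0$, such an $x$ exists; fix one. With $\theta_0=\eta_0\omega_n/2$ we have $\mu(B(x,r))\ge\eta_0\mathcal H^n(E\cap B(x,r))\ge\theta_0r^n$ for small $r$. Moreover, for every $\alpha>0$,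
$$\beta^L_{\mu,1}(B(x,r))\le\mu(B(x,r)\setminus E)+C\alpha\,\mathcal H^n(E\cap B(x,r))+o(r^n),$$
so $\beta^L_{\mu,1}(B(x,r))=o(r^n)=o(\mu(B(x,r)))$.

**Step 5: back to $\mu_k$.** The purpose is to apply [GST] to $\mu_k$ and reach a contradiction. Let $C_0'=\max(C_0,2/\theta_0)$ and let $\delta',\varepsilon'$ be the thresholds in [GST] for $(n,C_0',C_1)$. Choose $s$ small such that $B'=B(x,s)$ satisfies $\overline{B'}\subset b$, $\mu(B')\ge\theta_0s^n$, $\beta^L_{\mu,1}(B')\le\frac{\delta'}2\mu(B')$, and $\mu(\partial B')=\mu_k(\partial B')=0$ for all $k$; the last condition excludes only countably many $s$. By weak convergence, for $k$ large, $\mu_k(B')\ge\frac{\theta_0}2s^n\ge C_0'^{-1}s^n$ and $\beta^L_{\mu_k,1}(B')\le\delta'\mu_k(B')$. Since the mean minimizes the square deviation,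
$$\int_{B'}|\mathcal R_{\mu_k}1-m_{\mu_k,B'}(\mathcal R_{\mu_k}1)|^2d\mu_k\le\int_b|\mathcal R_{\mu_k}1-a_k|^2d\mu_k\le\frac Ck\le\varepsilon'\mu_k(B')$$
for $k$ large. [GST] gives UR sets $\Gamma_k$, with constants independent of $k$, and $\mu_k(\Gamma_k\cap B')\ge c'\mu_k(B')\ge c''\mu_k(\frac12b)$ with $c''=c'\theta_0s^n/(2C_0)$, since $\mu_k(\frac12b)\le C_0$. As $c''$ does not depend on $k$, this contradicts the choice of $\mu_k$ when $k$ is large. $\square$

## 8. Densities that are smooth at the Whitney scale, up to the boundary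

Let $B^\circ$ be the open unit ball, $d(x)=1-|x|$ on $B^\circ$, $B_r=B(0,r)$, $S_r=\partial B_r$.

**Proposition C.** Let $\sigma=\rho m$ with $0\le\rho\in C^\infty(B^\circ)$, $\omega$ a finite measure on $\mathbb R^{n+1}\setminus B^\circ$, $a\in\mathbb R^{n+1}$, and $F=K*(\sigma+\omega)-a$ on $B^\circ$. Assume:

(a) $\sigma+\omega$ has growth $\Lambda_0$;

(b) $d\rho\le\Lambda_0$ and $d^2|\nabla\rho|\le\Lambda_0$ on $B^\circ$;

(c) $\big|\int_{|y|\ge2}K(x-y)\,d\omega(y)-a\big|\le\Lambda_0$ on $B^\circ$.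

Then for every $\gamma>0$ there is $j=j(n,\Lambda_0,\gamma)>0$ such that $\int|F|\,d\sigma\le j$ implies $\sigma(B^\circ)\le\gamma$.

If $\omega=0$, the argument of the third case of Section 4 applies: test with $x-\bar x$, where $\bar x$ is the $\sigma$-mean of $x$, and get $\sigma(B^\circ)^2\le2^{n+1}\int|F|\,d\sigma$. With $\omega\neq0$ that test produces an interaction term between $\sigma$ and $\omega$, which is bounded but not small. So we must use quantities in which $\omega$ enters only through the harmonicity of its field inside $B^\circ$ and through a bound for $F$ on spheres. We test truncations $V(F)$ of $F$ twice. With $q=1-|x|^2$, pairing $q$ with $\operatorname{div}V(F)$ will show that $\int q\,d\sigma$ is small. This controls the mass away from $\partial B$, but says nothing near $\partial B$, where $q=0$. Pairing $qx$ with $\Delta V(F)$ will show that $\int\operatorname{div}(qx)\,d\sigma$ is small, and $\operatorname{div}(qx)=(n+3)q-2$ does not vanish on $\partial B$. The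 truncation costs an integral of $|DF|^2$ over a shell $\{s\le|F|<2s\}$. Here, unlike in Section 6, hypothesis (b) makes the square function estimate of the direct attempt work.

*Proof.* Constants $C$ depend on $n,\Lambda_0$. $F$ is smooth and curl-free in $B^\circ$, so $A:=DF$ is symmetric, $\operatorname{tr}A=c_n\rho$, and $\Delta F_j=c_n\partial_j\rho$.

**Step 1: $d|A|\le C$ on $B^\circ$.** This pointwise bound will control all integrals of $A$ against $\sigma$. Given $x$, let $\zeta$ be a cutoff, $\zeta=1$ on $B(x,d(x)/4)$, supported in $B(x,d(x)/2)$, with $|\nabla\zeta|\le C/d(x)$. Write $F=K*(\zeta\rho\,m)+K*((1-\zeta)\sigma+\omega)-a$. By (b), $|\nabla(\zeta\rho)|\le Cd(x)^{-2}$, so the gradient of the first term at $x$ is at most $\int|K(x-y)||\nabla(\zeta\rho)(y)|dy\le Cd(x)^{-2}\cdot d(x)$. The measure in the second term lives at distance at least $d(x)/4$ from $x$, so its gradient is at most $C/d(x)$ by (3.1).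

**Step 2: $\int_{S_r}|F|\,d\mathcal H^n\le C$ for $\frac12\le r<1$.** This bounds the boundary terms in Green's formula. Let $\eta=\sigma+\omega|_{B(0,2)}$ and $F_0=K*\eta$. By (c), $|F-F_0|\le\Lambda_0$, so it suffices to prove $\int_{S_r}|F_0|^2\,d\mathcal H^n\le C$. Note $\eta(S_r)=0$ and $\eta(B(0,2))\le C$. Put $D(y)=|r-|y||$.

*The normal component.* For $x\in S_r$ we have $x\cdot(x-y)=\frac12(|x-y|^2+r^2-|y|^2)$, and $|r^2-|y|^2|\le3D(y)$. So
$$|x\cdot F_0(x)|\le\tfrac12\int|x-y|^{1-n}d\eta(y)+C\int P(x,y)\,d\eta(y),\qquad P(x,y)=\frac{D(y)}{|x-y|^{n+1}} .$$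
The first term is at most $C$ by (3.1). Since $|x-y|\ge D(y)$ on $S_r$, (3.1) for $\mathcal H^n|_{S_r}$ gives $\int_{S_r}P(x,y)\,d\mathcal H^n(x)\le C$. We claim that for $D(y')\le D(y)$,
$$\int_{S_r}P(x,y)P(x,y')\,d\mathcal H^n(x)\le\frac{C\,D(y)}{(|y-y'|+D(y))^{n+1}} .$$
If $|y-y'|\le D(y)/2$, use $P(x,y)\le D(y)^{-n}$ and integrate $P(x,y')$. If $|y-y'|>D(y)/2$, then for each $x$ one of $|x-y|,|x-y'|$ is at least $\frac12|y-y'|$. The corresponding factor is at most $CD(y)|y-y'|^{-n-1}\le CD(y)(|y-y'|+D(y))^{-n-1}$, and the other factor integrates to at most $C$. This proves the claim. By symmetry, integrating first in $y'$ with (3.1), we get $\int_{S_r}(\int P\,d\eta)^2d\mathcal H^n\le C\eta(B(0,2))\le C$. Thus $\int_{S_r}(x\cdot F_0)^2\,d\mathcal H^n\le C$.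

*The full field.* As $F_0$ is curl-free, $x_jF_i\partial_iF_j=x_jF_i\partial_jF_i$ for $F=F_0$, and expanding the derivatives we find in $B^\circ$
$$\operatorname{div}\big(|F_0|^2x-2(x\cdot F_0)F_0\big)=(n-1)|F_0|^2-2c_n(x\cdot F_0)\rho .$$
Integrating over $B_r$, whose normal is $x/r$,
$$r\int_{S_r}|F_0|^2d\mathcal H^n=\frac2r\int_{S_r}(x\cdot F_0)^2d\mathcal H^n+(n-1)\int_{B_r}|F_0|^2dm-2c_n\int_{B_r}x\cdot F_0\,d\sigma .$$
The first two terms on the right are at most $C$, by the above and (3.2). For the last we need only a lower bound of $\int_{B_r}x\cdot F_0\,d\sigma=\mathrm I+\mathrm{II}$, split according to $y\in B_r$ or $|y|\ge r$ in $F_0(x)=\int K(x-y)\,d\eta(y)$. By symmetrization, $\mathrm I=\frac12\iint_{B_r\times B_r}|x-y|^{1-n}d\sigma\,d\sigma\ge0$. For $|x|<r\le|y|<2$ we have $|x-y|\ge|y|-|x|=D(x)+D(y)$ and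
$$-x\cdot K(x-y)\le\tfrac12(|y|^2-|x|^2)|x-y|^{-n-1}\le C\,\frac{D(x)+D(y)}{(|x-y|+D(x)+D(y))^{n+1}} .$$
By (3.1), integrating first in the variable with the smaller $D$, $-\mathrm{II}\le C$. So $\int_{S_r}|F_0|^2\,d\mathcal H^n\le C$, which proves the claim of Step 2.

**Step 3: a square function estimate.** The purpose is to control $DF$ on level shells of $|F|$. Let $J_1=\int|F|\,d\sigma$, so $\sigma(|F|\ge s)\le J_1/s$. Let $q_r=r^2-|x|^2$ and $q=q_1$. On $B_r$, $0\le q_r\le q\le2d$, so $q|A|\le C$ and $q\rho\le C$. We claim that for $0<\delta\le1$,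
$$\int_{\{|F|\ge2\delta\}}q\,\frac{|A|^2}{|F|}\,dm\le C\Big(1+\frac{J_1}{\delta^2}\Big).\tag{8.1}$$

Let $k_1$ be smooth, convex and nondecreasing with $k_1=0$ on $[0,1]$ and $k_1'=1$ on $[2,\infty)$. Put $k_\delta(s)=\delta k_1(s/\delta)$ and $k(v)=k_\delta(|v|)$. Then $0\le k(v)\le|v|$, $|\nabla k|\le\chi_{|v|\ge\delta}$ and $|D^2k|\le C\delta^{-1}\chi_{|v|\ge\delta}$. Since $q_r=0$ and $\partial_nq_r=-2r$ on $S_r$, and $\Delta q_r\le0$, Green's formula and Step 2 give, for $\frac12\le r<1$,
$$\int_{B_r}q_r\,\Delta(k(F))\,dm=\int_{B_r}k(F)\,\Delta q_r\,dm+2r\int_{S_r}k(F)\,d\mathcal H^n\le C .\tag{8.2}$$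
On the other hand, with $e=F/|F|$ and $X=|A|^2-|Ae|^2\ge0$, the chain rule and the symmetry of $A$ give
$$\Delta(k(F))=k_\delta''(|F|)\,|Ae|^2+\frac{k_\delta'(|F|)}{|F|}X+c_n\,\partial_jk(F)\,\partial_j\rho.\tag{8.3}$$

*A Kato-type inequality:* $|A|^2\le(2n+1)X+2(\operatorname{tr}A)^2$. Take an orthonormal basis with $e_1=e$, and let $T=\operatorname{tr}A$, $Y=\sum_{i\ge2}A_{i1}^2$. Then $X=\sum_i\sum_{j\ge2}A_{ij}^2\ge Y+\sum_{i\ge2}A_{ii}^2\ge Y+\frac1n(T-A_{11})^2$. So
$$|Ae|^2=A_{11}^2+Y\le2(T-A_{11})^2+2T^2+Y\le2n(X-Y)+2T^2+Y\le2nX+2T^2 .$$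
Add $X$ to both sides.

Hence $X\ge\frac1{2n+1}(|A|^2-2c_n^2\rho^2)$. The term with $\rho^2$ contributes little: as $q_r\rho\le C$,
$$\int_{B_r\cap\{|F|\ge\delta\}}q_r\,\frac{\rho^2}{|F|}\,dm\le\frac C\delta\,\sigma(|F|\ge\delta)\le\frac{CJ_1}{\delta^2} .$$
For the last term of (8.3), integrate by parts; there is no boundary term because $q_r=0$ on $S_r$:
$$\Big|\int_{B_r}q_r\,\partial_jk(F)\,\partial_j\rho\,dm\Big|=\Big|\int_{B_r}\partial_jq_r\,\partial_jk(F)\,d\sigma+\int_{B_r}q_r\,\partial_{jl}k(F)A_{lj}\,d\sigma\Big|\le C\Big(1+\frac1\delta\Big)\sigma(|F|\ge\delta)\le\frac{CJ_1}{\delta^2} .$$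
This is where $q|A|\le C$, that is, hypothesis (b), is used. Insert these in (8.2) and (8.3), drop $k_\delta''|Ae|^2\ge0$, use $k_\delta'=1$ on $[2\delta,\infty)$, and let $r\to1$. This proves (8.1).

**Step 4: a good level.** The purpose is to choose the truncation level $s$. Let $\delta_1\in(0,\frac14)$, $M\in\mathbb N$, $\delta_0=2^{-M}\delta_1$, and suppose $J_1\le\delta_0^3$. By (8.1) with $\delta=\delta_0$, the integral of $q|A|^2/|F|$ over $\{|F|\ge2\delta_0\}$ is at most $C$. This set contains the $M$ disjoint shells $\{s\le|F|<2s\}$, $s=2^{-i}\delta_1$, $0\le i\le M-1$. So for one of them, with $s\in[2\delta_0,\delta_1]$,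
$$\int_{\{s\le|F|<2s\}}q|A|^2dm\le\frac{Cs}M.\tag{8.4}$$
Let $V(v)=\zeta(|v|/s)v$ with $\zeta$ smooth, $0\le\zeta\le1$, $\zeta=1$ on $[0,1]$, $\zeta=0$ on $[2,\infty)$. Then $|V|\le2s$, $|DV|\le C$, $|D^2V|\le C/s$, $DV=I$ on $|v|\le s$, $DV=0$ on $|v|\ge2s$, and $D^2V=0$ unless $s<|v|<2s$. We write $(DV)_{ij}=\partial_jV_i$. Let $\frac12\le r<1$.

**Step 5: the first-order test shows that $\int q\,d\sigma$ is small.** We have $\int_{B_r}q_r\operatorname{div}(V(F))\,dm=2\int_{B_r}x\cdot V(F)\,dm=O(s)$. Also $\operatorname{div}(V(F))$ equals $\operatorname{tr}A=c_n\rho$ where $|F|\le s$, is $O(|A|)$ where $s<|F|<2s$, and vanishes where $|F|\ge2s$. The part of $\int q_r\,d\sigma$ over $\{|F|>s\}$ is at most $J_1/s$. So, by Cauchy–Schwarz and (8.4),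
$$c_n\int_{B_r}q_r\,d\sigma\le C\Big(s+\frac{J_1}s+\int_{\{s\le|F|<2s\}}q|A|\,dm\Big)\le C\Big(s+\frac{J_1}s+\Big(\frac sM\Big)^{1/2}\Big).\tag{8.5}$$

**Step 6: the second-order test shows that $\int\operatorname{div}(qx)\,d\sigma$ is small.** Since $q_rx=0$ on $S_r$,
$$\int_{B_r}q_rx\cdot\Delta(V(F))\,dm=\int_{B_r}V(F)\cdot\Delta(q_rx)\,dm-\int_{S_r}V(F)\cdot\partial_n(q_rx)\,d\mathcal H^n=O(s).$$
Also $\Delta(V_i(F))=D^2V_i(F)(\partial_lF,\partial_lF)+c_n(DV(F))_{ij}\partial_j\rho$. By (8.4) the first part contributes $O(\frac1s\cdot\frac sM)=O(\frac1M)$. Hence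
$$\int_{B_r}q_rx_i(DV(F))_{ij}\,\partial_j\rho\,dm=O\Big(s+\frac1M\Big).$$
Integrating by parts, the left side equals
$$-\int_{B_r}\partial_j(q_rx_i)(DV(F))_{ij}\,d\sigma-\int_{B_r}q_rx_i\,\partial_l(DV)_{ij}(F)\,A_{lj}\,d\sigma .$$
The last term is at most $\frac Cs\sigma(|F|\ge s)\le CJ_1/s^2$, as $q|A|\le C$. In the other, replacing $DV$ by $I$ costs at most $C\sigma(|F|>s)\le CJ_1/s$. So
$$\Big|\int_{B_r}\operatorname{div}(q_rx)\,d\sigma\Big|\le C\Big(s+\frac1M+\frac{J_1}{s^2}\Big).\tag{8.6}$$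

**Step 7: combination.** Now $\operatorname{div}(q_rx)=(n+1)q_r-2|x|^2=(n+3)q_r-2r^2$, so
$$2r^2\sigma(B_r)=(n+3)\int_{B_r}q_r\,d\sigma-\int_{B_r}\operatorname{div}(q_rx)\,d\sigma .$$
Use (8.5) and (8.6), let $r\to1$, and use $(s/M)^{1/2}\le s+\frac1M$ and $2\delta_0\le s\le\delta_1<1$:
$$\sigma(B^\circ)\le C\Big(\delta_1+\frac1M+\frac{J_1}{\delta_0^2}\Big)\le C\Big(2\delta_1+\frac1M\Big).$$
Choose $\delta_1$ small and $M$ large, depending on $n,\Lambda_0,\gamma$, so that the right side is at most $\gamma$, and set $j=\delta_0^3$. $\square$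

## 9. Whitney balls, gluing with spheres, and the proof of Theorem 1

By scaling, let $B$ be the unit ball, open or closed, with interior $B^\circ$, and $d(x)=1-|x|$ on $B^\circ$. Then $C_0^{-1}\le\mu(B)\le C_0$, so $C_0\ge1$. Let $a=m_{\mu,B}(\mathcal R_\mu1)$ and $F^\mu=\mathcal R_\mu1-a$, so that $\int_B|F^\mu|^2d\mu\le\varepsilon\mu(B)$. From now on $C$ depends only on $n,C_0,C_1$, and in particular not on the parameter $\kappa$ below, except for the UR constants of Step 3, which may also depend on $\tau,\varepsilon_1,c_1$.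

**Step 1: Whitney cubes.** They let us work at the scale $d(x)$. Let $\mathcal W$ be the maximal half-open dyadic cubes $W\subset B^\circ$ with $20\operatorname{diam}W\le\operatorname{dist}(W,\partial B)$. They partition $B^\circ$. By maximality the parent of $W$ is not contained in $B^\circ$ or is at distance less than $40\operatorname{diam}W$ from $\partial B$. In either case
$$20\operatorname{diam}W\le d(x)\le43\operatorname{diam}W\qquad(x\in W).\tag{9.1}$$
Let $\ell(W)$ be the side length, $x_W$ the center, $r_W=4\operatorname{diam}W=4\sqrt{n+1}\,\ell(W)$, and $b_W=B(x_W,r_W)$. Then $W\subset\frac12b_W$, and by (9.1)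
$$4r_W\le d\le12r_W\quad\text{on }\overline{b_W}.\tag{9.2}$$
If $x\in\overline{b_W}$, then $r_W\in[d(x)/12,d(x)/4]$ and $W\subset\overline B(x,2r_W)$. As the cubes are disjoint, the balls $\overline{b_W}$ have overlap at most $N=N(n)$.

**Step 2: parameters and classification.** The purpose is to separate the cubes to which Proposition B applies. The parameters are chosen in this order, depending only on $n,C_0,C_1$: $j_0$; then $\kappa=2^{-i}$ with an integer $i\ge1$, and $\tau=\kappa^{n+3}$; then $\varepsilon_1,c_1$ from Proposition B with $\tau(4\sqrt{n+1})^{-n}$ in place of $\tau$; then $\eta\le\frac18$; then $\varepsilon$ with $N\varepsilon/\varepsilon_1\le\eta$. The values are fixed in Step 7. Call $W$ *low* if $\mu(W)<\tau\ell(W)^n$. Otherwise $W$ is *good*, $W\in\mathcal G$, if $\int_{b_W}|F^\mu|^2d\mu\le\varepsilon_1\mu(W)$, and *bad* if not. The bad cubes have total mass at most $\varepsilon_1^{-1}\sum_W\int_{b_W}|F^\mu|^2d\mu\le\varepsilon_1^{-1}N\varepsilon\mu(B)\le\eta\mu(B)$.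

*Case 1:* $\mu(\partial B\cap B)\ge\eta\mu(B)$. Take $\Gamma=\partial B$, which is UR by Lemma 1.

**Step 3: Case 2, $\mu(\bigcup_{\mathcal G}W)\ge\eta\mu(B)$.** Here we glue the pieces given by Proposition B. For $W\in\mathcal G$ we have $\mu(\frac12b_W)\ge\mu(W)\ge\tau(4\sqrt{n+1})^{-n}r_W^n$ and $\int_{b_W}|F^\mu|^2d\mu\le\varepsilon_1\mu(\frac12b_W)$. So there is a UR set $\Gamma_W$, with uniform constants, and $\mu(\Gamma_W\cap b_W)\ge c_1\mu(W)$. Put
$$\Gamma=\partial B\cup\bigcup_{W\in\mathcal G}\Gamma_W^*,\qquad\Gamma_W^*=(\Gamma_W\cap\overline{b_W})\cup\partial b_W .$$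
The spheres repair lower regularity: cutting $\Gamma_W$ at $\partial b_W$ may leave thin pieces near $\partial b_W$, and small pieces accumulate at $\partial B$.

$\Gamma\subset\overline B$ is closed: a compact subset of $B^\circ$ meets only finitely many $\overline{b_W}$, so the closed sets $\Gamma_W^*$ form a locally finite family in $B^\circ$, and limit points on $\partial B$ belong to $\Gamma$. By bounded overlap, $\mu(\Gamma\cap B)\ge N^{-1}\sum_{\mathcal G}\mu(\Gamma_W\cap b_W)\ge N^{-1}c_1\eta\,\mu(B)$. It remains to check that $\Gamma$ is UR. Note $\operatorname{diam}\Gamma=2$. Each $\Gamma_W$ has positive $\mu$-measure in $b_W$, so it is not a point, and (1.1) applies to it.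

*Upper regularity.* Let $x\in\Gamma$ and $0<r\le2$. By Lemma 1, $\mathcal H^n(\partial B\cap B(x,r))\le Cr^n$. Consider $W\in\mathcal G$ with $\overline{b_W}\cap B(x,r)\ne\emptyset$. If $r_W\le r$, then $W\subset B(x,3r)$, and by (1.1) and Lemma 1, $\mathcal H^n(\Gamma_W^*)\le Cr_W^n\le C\tau^{-1}\mu(W)$. As the $W$ are disjoint, the sum over these $W$ is at most $C\tau^{-1}\mu(B(x,3r))\le C'r^n$. If $r_W>r$, then $d\ge4r_W>4r$ at some point of $B(x,r)$, by (9.2). As $d$ is $1$-Lipschitz, $B(x,r)\subset B^\circ$ and $d$ is comparable to one fixed number on $B(x,r)$. By (9.2) all such $W$ have comparable sizes and lie within distance $Cr_W$ of $x$, so their number is bounded. Each contributes at most $Cr^n$, by (1.1) and Lemma 1.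

*Lower regularity and BPLI.* Let $x\in\Gamma$, $0<r<2$. By the second remark after Definition 3, it suffices to find a Lipschitz map on a ball $B_{\mathbb R^n}(0,c'r)$, $c'\le1$, whose image meets $\Gamma\cap B(x,r)$ in measure at least $c\,r^n$, with uniform constants. If $x\in\partial B$, use the cap of $\partial B$ given by Lemma 1 with $\rho=r$. Let $x\in\Gamma_W^*$. If $r>2d(x)$, the point of $\partial B$ nearest to $x$ is at distance $d(x)<r/2$; use the cap of $\partial B$ about it with $\rho=r/2$. If $r\le2d(x)\le24r_W$, put $\tilde r=\min(r,r_W)\ge r/24$. If $\operatorname{dist}(x,\partial b_W)<\tilde r/2$, use the cap of $\partial b_W$ about the nearest point, with $\rho=\tilde r/2\le r_W/2$; it lies in $B(x,\tilde r)$. Otherwise $x\in\Gamma_W$ and $B(x,\tilde r/2)\subset b_W$, and we use BPLI of $\Gamma_W$ in $B(x,c\tilde r)$ with a small $c\le\frac12$. This is legitimate if $c\tilde r<\operatorname{diam}\Gamma_W$. Now $C_0(\operatorname{diam}\Gamma_W)^n\ge\mu(\Gamma_W\cap b_W)\ge c_1\tau\ell(W)^n$,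 so $\operatorname{diam}\Gamma_W\ge c_2r_W$ with a uniform $c_2$, and $c=\min(\frac12,\frac{c_2}2)$ will do. So $\Gamma$ is UR with constants depending only on $n,C_0,C_1$, and $\mu|_\Gamma\ll\mathcal H^n|_\Gamma$ by (3.5).

**Step 4: Case 3, neither of the above; a measure of low density.** From here on we derive a contradiction. Let $D$ be the union of the good and bad cubes, so $\mu(D)\le2\eta\mu(B)$. Put $\mu'=\mu|_{D^c}$ and $\omega=\mu|_{\mathbb R^{n+1}\setminus B^\circ}$. Then $\mu'=\omega$ off $B^\circ$ and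
$$\mu'(B^\circ)\ge(1-3\eta)\mu(B)\ge\tfrac12C_0^{-1}.\tag{9.3}$$
Let $F'=\mathcal R_\mu\chi_{D^c}-a=F^\mu-\mathcal R_\mu\chi_D$. By Cauchy–Schwarz,
$$\int_{B^\circ}|F'|\,d\mu'\le\mu(B)^{1/2}\big(\|F^\mu\|_{L^2(\mu|_B)}+C_1\mu(D)^{1/2}\big)\le C_0\big(\varepsilon^{1/2}+C_1(2\eta)^{1/2}\big).\tag{9.4}$$
Every $W\in\mathcal W$ has $\mu'(W)\le\tau\ell(W)^n$. By (9.1) the ball $B(x,0.9\,d(x))$ meets boundedly many $W$, all of size comparable to $d(x)$. So
$$\mu'(B(x,0.9\,d(x)))\le C\tau\,d(x)^n\qquad(x\in B^\circ).\tag{9.5}$$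

**Step 5: smoothing at a fraction $\kappa$ of the Whitney scale.** The purpose is to produce a density to which Proposition C applies with constants independent of $\kappa$. Let $\mathcal Q$ be the dyadic subcubes $Q$ of side $\kappa\ell(W)$ of all $W\in\mathcal W$, with center $x_Q$ and $s_Q=\operatorname{diam}Q$, so that $s_Q\in[\kappa d(x_Q)/43,\kappa d(x_Q)/20]$. If $B(x_Q,s_Q)$ and $B(x_{Q'},s_{Q'})$ meet, then $|d(x_Q)-d(x_{Q'})|\le\frac1{40}(d(x_Q)+d(x_{Q'}))$, so their radii are comparable. As the $Q$ are disjoint, these balls have bounded overlap, with constants depending on $n$ only. Since $Q\subset\overline B(x_Q,s_Q/2)$, normalizing bumps that equal $1$ on $\overline B(x_Q,s_Q/2)$ gives a smooth partition of unity $\{\psi_Q\}$ in $B^\circ$ with $\operatorname{supp}\psi_Q\subset B(x_Q,s_Q)$, $0\le\psi_Q\le1$ and $|\nabla\psi_Q|\le C/s_Q$. Let $\varphi_Q=s_Q^{-n-1}\varphi((\cdot-x_Q)/s_Q)$, $M_Q=\int\psi_Q\,d\mu'$, and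
$$\sigma=\rho m,\quad\rho=\sum_QM_Q\varphi_Q,\qquad F=K*(\sigma+\omega)-a\ \text{ on }B^\circ .$$
Then $\sigma(B^\circ)=\sum_QM_Q=\mu'(B^\circ)$. By (9.5), $M_Q\le C\tau d(x_Q)^n$. Since $\tau=\kappa^{n+3}$,
$$\rho\le C\tau\kappa^{-n-1}d^{-1}=C\kappa^2/d,\qquad|\nabla\rho|\le C\tau\kappa^{-n-2}d^{-2}=C\kappa/d^2.\tag{9.6}$$

*Hypothesis (a).* We show that $\sigma$ has growth $C$. If $x\in B^\circ$ and $r<d(x)/4$, then $\sigma(B(x,r))\le C\kappa^2r^{n+1}/d(x)\le Cr^n$ by (9.6). Otherwise (including $x\notin B^\circ$), every $B(x_Q,s_Q)$ that meets $B(x,r)$ has $d(x_Q)\le5r+s_Q\le5r+\frac1{20}d(x_Q)$. So $d(x_Q)\le6r$ and $s_Q\le0.3r$, the ball lies in $B(x,2r)$, and $\sigma(B(x,r))\le\mu'(B(x,2r))\le Cr^n$. As $\omega\le\mu$ has growth $C_0$, (a) holds.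

*Hypothesis (b)* is (9.6).

*Hypothesis (c).* Let $h(x)=\int_{|y|\ge2}K(x-y)\,d\mu(y)=\int_{|y|\ge2}K(x-y)\,d\omega(y)$. By (3.1) it oscillates by at most $C$ on $\overline B$. As in (7.1), $\mathcal R_\mu1=\mathcal R_\mu\chi_{B(0,2)}+h$ $\mu$-a.e. on $B$, so $a=m_{\mu,B}(\mathcal R_\mu\chi_{B(0,2)})+m_{\mu,B}(h)$. The first mean is at most $C_1(\mu(B(0,2))/\mu(B))^{1/2}\le C$ in absolute value. Hence $|h-a|\le C$ on $B^\circ$.

So Proposition C applies with $\Lambda_0=\Lambda_0(n,C_0,C_1)$ independent of $\kappa$. Let $j_0=j(n,\Lambda_0,\frac14C_0^{-1})$. Since $\sigma(B^\circ)=\mu'(B^\circ)\ge\frac12C_0^{-1}>\frac14C_0^{-1}$ by (9.3), Proposition C yields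
$$\int|F|\,d\sigma>j_0.\tag{9.7}$$

**Step 6: smoothing does not enlarge the field.** We claim
$$\int|F|\,d\sigma\le\int_{B^\circ}|F'|\,d\mu'+C_2(\kappa+\kappa^{3/n}),\qquad C_2=C_2(n,C_0,C_1).\tag{9.8}$$
Fix $Q$ with $M_Q>0$ and write $d=d(x_Q)$, $b_Q=B(x_Q,d/2)$, $f_Q(x)=\int_{b_Q^c}K(x-y)\,d\mu'(y)$.

*The field $f_Q$ on average.* Apply (3.4) with $E=D^c$ and $\psi=\psi_Q$, and split $E\times E$ according to $b_Q$ and $b_Q^c$. As $\psi_Q=0$ off $b_Q$, the part $b_Q^c\times b_Q^c$ vanishes. The two mixed parts are equal, since $K$ is odd. Thus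
$$\int\psi_QF'\,d\mu'=\tfrac12\iint_{b_Q\times b_Q}(\psi_Q(x)-\psi_Q(y))K(x-y)\,d\mu'd\mu'+\int\psi_Q(f_Q-a)\,d\mu' .$$
The double integral is at most $\frac C{s_Q}\int_{B(x_Q,s_Q)}\int_{b_Q}|x-y|^{1-n}d\mu'(y)\,d\mu'(x)$. Split the inner integral at $|x-y|=\tau^{1/n}d$. By (3.1) and (9.5) it is at most $C\tau^{1/n}d+C(\tau^{1/n}d)^{1-n}\tau d^n\le C\tau^{1/n}d$. So the double integral is at most $C\kappa^{-1}\tau^{1/n}\mu'(B(x_Q,s_Q))=C\kappa^{3/n}\mu'(B(x_Q,s_Q))$. By (3.1), $f_Q$ oscillates by at most $Cs_Q/d\le C\kappa$ on $B(x_Q,s_Q)$. Thus, for $x\in B(x_Q,s_Q)$,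
$$M_Q|f_Q(x)-a|\le\int\psi_Q|F'|\,d\mu'+C\kappa^{3/n}\mu'(B(x_Q,s_Q))+C\kappa M_Q.\tag{9.9}$$

*The field $F$ compared with $f_Q-a$.* Since $\mu'=\omega$ off $B^\circ$ and $b_Q\subset B^\circ$, for $x\in B(x_Q,s_Q)$
$$F(x)-(f_Q(x)-a)=\sum_{Q'}\Big[M_{Q'}\int K(x-y)\varphi_{Q'}(y)\,dy-\int_{b_Q^c}K(x-y)\psi_{Q'}(y)\,d\mu'(y)\Big].$$
Let $R=|x_{Q'}-x_Q|$.

If $R<\frac34d$, then $s_{Q'}\le\frac1{20}\cdot\frac74d$, so $B(x_{Q'},s_{Q'})\subset B(x_Q,0.84d)$. By (9.6) and (9.5), all these $Q'$ together contribute at most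
$$\int_{B(x_Q,0.84d)}|K(x-y)|\rho(y)\,dy+Cd^{-n}\mu'(B(x_Q,0.84d))\le C\kappa^2+C\tau\le C\kappa .$$

If $R\ge\frac34d$, then $s_{Q'}\le\frac1{20}(d+R)\le0.12R$ and $s_Q\le\frac d{20}\le0.07R$. So $B(x_{Q'},s_{Q'})\cap b_Q=\emptyset$, and for $y\in B(x_{Q'},s_{Q'})$ we have $0.8R\le|x-y|\le1.2R$, $d(x)+d(y)\le C|x-y|$ and $s_{Q'}\le C\kappa d(y)$. The measures $M_{Q'}\varphi_{Q'}m$ and $\psi_{Q'}\mu'$ have the same mass and live in $B(x_{Q'},s_{Q'})$, so only the oscillation of $K(x-\cdot)$ matters, and the bracket is at most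
$$CM_{Q'}s_{Q'}R^{-n-1}\le C\kappa\int\psi_{Q'}(y)\,\frac{d(y)}{(|x-y|+d(x)+d(y))^{n+1}}\,d\mu'(y).$$

Summing over $Q'$, with $\sum_{Q'}\psi_{Q'}=1$ on $B^\circ$,
$$|F(x)-(f_Q(x)-a)|\le C\kappa+C\kappa\,\mathcal E(x),\qquad\mathcal E(x)=\int_{B^\circ}\frac{d(y)\,d\mu'(y)}{(|x-y|+d(x)+d(y))^{n+1}}.\tag{9.10}$$
By Fubini, the growth of $\sigma$ and (3.1), $\int\mathcal E\,d\sigma\le C\mu'(B^\circ)\le C$.

*Summation.* By (9.9), (9.10) and $\int\varphi_Q=1$,
$$\int|F|\,d\sigma=\sum_QM_Q\int\varphi_Q|F|\,dm\le\sum_Q\Big[\int\psi_Q|F'|\,d\mu'+C\kappa^{3/n}\mu'(B(x_Q,s_Q))+C\kappa M_Q\Big]+C\kappa\int\mathcal E\,d\sigma .$$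
Bounded overlap and $\sum_Q\psi_Q=1$ on $B^\circ$ give (9.8).

**Step 7: choice of parameters.** With $j_0$ as above, choose $\kappa$ with $C_2(\kappa+\kappa^{3/n})\le j_0/4$. This fixes $\tau$, $\varepsilon_1$ and $c_1$. Then choose $\eta\le\frac18$ with $C_0C_1(2\eta)^{1/2}\le j_0/8$, and then $\varepsilon$ with $C_0\varepsilon^{1/2}\le j_0/8$ and $N\varepsilon/\varepsilon_1\le\eta$. In Case 3, (9.4) and (9.8) would give $\int|F|\,d\sigma\le j_0/2$, contradicting (9.7). So Case 3 cannot occur, and Theorem 1 is proved. $\blacksquare$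

## 10. From a weak-type hypothesis to mean oscillation

The second half of Theorem 2 was proved in Section 4. For the first half we show that (ii$_w$) implies (ii) with a worse constant. Constants $C$ depend on $n,C_0,C_1$. Normalize $B$ to the unit ball and assume (ii$_w$) with $\varepsilon\le\frac12$.

**Step 1: an $L^4$ bound.** The purpose is to control $\mathcal R_\mu1$ on the exceptional set. Let $a_0=\int_{|y|\ge2}K(-y)\,d\mu(y)$. By [NTrV] the truncations $\mathcal R_{\mu,t}\chi_{B(0,2)}$ are bounded in $L^4(\mu)$ uniformly in $t$, and this passes to the weak limit, so $\|\mathcal R_\mu\chi_{B(0,2)}\|_{L^4(\mu)}\le C$. By (3.1), $\int_{|y|\ge2}K(x-y)\,d\mu(y)-a_0=O(1)$ on $B$. Hence $\int_B|\mathcal R_\mu1-a_0|^4d\mu\le C$.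

**Step 2: $a$ is close to $a_0$.** The purpose is to replace $a_0$ by $a$. On a subset of $B$ of measure at least $\frac12\mu(B)\ge\frac12C_0^{-1}$ we have $|\mathcal R_\mu1-a|\le1$. Integrating $|a-a_0|^4\le8(|\mathcal R_\mu1-a|^4+|\mathcal R_\mu1-a_0|^4)$ over this subset gives $|a-a_0|\le C$. So $\int_B|\mathcal R_\mu1-a|^4d\mu\le C$.

**Step 3: conclusion.** Here we deduce (ii). Split $B$ according to whether $|\mathcal R_\mu1-a|\le\varepsilon$ and use Cauchy–Schwarz on the exceptional set, whose measure is at most $\varepsilon\mu(B)$: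
$$\int_B|\mathcal R_\mu1-m_{\mu,B}(\mathcal R_\mu1)|^2d\mu\le\int_B|\mathcal R_\mu1-a|^2d\mu\le\varepsilon^2\mu(B)+C(\varepsilon\mu(B))^{1/2}\le C\varepsilon^{1/2}\mu(B),$$
where the last inequality uses $\mu(B)\ge C_0^{-1}$. When $\varepsilon$ is small, depending only on $n,C_0,C_1$, Theorem 1 applies. $\blacksquare$
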